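\title{A simple nuclear $C^*$-algebra that is not purely infinite although all of its non-zero projections are infinite}

\begin{abstract}
We construct a unital, simple, separable, nuclear $C^*$-algebra $A$ such that every non-zero projection in $A\otimes\mathcal K$ is infinite, while some non-zero hereditary subalgebra of $A$ contains no non-zero projection. Thus $A$ is not purely infinite although all of its non-zero projections are infinite, which answers a question of G.~Elliott. For every $N\ge1$ the hereditary subalgebra $B$ can be chosen so that $M_N(B)$ contains no non-zero projection and $M_{N+1}(B)$ contains an infinite projection. The building blocks are algebras of operator-valued functions on sets of positive contractions that are compact in the strong operator topology and uniformly contractible in norm. Contractibility makes all projections infinite, and a Chern class obstruction, carried by families of operators with twisted range, keeps projections out of $B$.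
\end{abstract}

\section{Introduction}\label{sec:intro}

Two projections $p,q$ in a $C^*$-algebra $A$ are (Murray--von Neumann) \emph{equivalent}, written $p\sim q$, if $v^*v=p$ and $vv^*=q$ for some $v\in A$. A projection $p$ is \emph{infinite} if it is equivalent to a proper subprojection of itself, that is, if there is $v\in A$ with $v^*v=p$, $vv^*\le p$ and $vv^*\ne p$; otherwise $p$ is \emph{finite}. A $C^*$-subalgebra $B\subset A$ is \emph{hereditary} if $BAB\subset B$; the basic example is $\overline{zAz}$ for a positive element $z\in A$. A simple $C^*$-algebra is \emph{purely infinite} if every non-zero hereditary $C^*$-subalgebra contains an infinite projection.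

In a purely infinite simple $C^*$-algebra every non-zero projection $p$ is infinite: the hereditary subalgebra $pAp$ contains an infinite projection $q$, and if $v$ witnesses that $q$ is infinite, then $v+(p-q)$ witnesses that $p$ is infinite. Pure infiniteness asks for more than this, since it concerns all positive elements and not only the projections. It is known that a simple $C^*$-algebra is purely infinite if and only if it has real rank zero (self-adjoint elements with finite spectrum are dense among the self-adjoint elements) and all of its non-zero projections are infinite. One may ask whether the condition on projections suffices by itself. Without a unit the condition can hold for the trivial reason that there are no non-zero projections; with a unit it says at least that $A$ contains a non-unitary isometry. The following question is due to G.~Elliott and is posed in \cite{Rordam}.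

\begin{quote}
Is there a unital, simple $C^*$-algebra in which all non-zero projections are infinite but which is not purely infinite? Can it be chosen separable? Can it be chosen separable and nuclear?
\end{quote}

A short computation suggests that the answer might be no. Let $A$ be unital and simple, and let $z\in A$ be positive and non-zero. Simplicity gives finitely many elements with $\sum_{i=1}^m v_i^*zv_i=1$, and then $M_m(\overline{zAz})$ contains a projection equivalent to $1$ (Lemma~\ref{lem:columns}). If the unit is infinite, we would like to reduce $m$ to $1$. Suppose that $A$ contains isometries $s_1,\dots,s_m$ with orthogonal ranges, and put $v=\sum_iv_is_i$. Then $v^*zv=\sum_{i,j}s_i^*(v_i^*zv_j)s_j$, and if the elements $v_i^*zv_j$ happened to commute with the isometries, this would equal $\sum_iv_i^*zv_i=1$. A counterexample must defeat every argument of this kind, for one element $z$, while leaving it intact for all projections. We show that this is possible, and that the answer to all three forms of the question is yes. We write $\mathcal K$ for the compact operators on a separable infinite-dimensional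 Hilbert space.

\begin{theorem}\label{thm:A}
There is a unital, simple, separable, nuclear $C^*$-algebra $A$ such that every non-zero projection in $A\otimes\mathcal K$ is infinite, while some non-zero hereditary subalgebra of $A$ contains no non-zero projection. In particular, all non-zero projections of $A$ are infinite and $A$ is not purely infinite.
\end{theorem}

By the equivalence recalled above, such an algebra does not have real rank zero. The construction has an integer parameter, which gives the following quantitative form.

\begin{theorem}\label{thm:B}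
For every integer $N\ge1$, the algebra $A$ in Theorem~\ref{thm:A} can be chosen with a positive contraction $z\ne0$ such that, for $B=\overline{zAz}$, the algebra $M_N(B)$ contains no non-zero projection, but $M_{N+1}(B)$ contains an infinite projection, namely one that is equivalent to $1_A$.
\end{theorem}

We first build an inductive limit $A_\infty=\varinjlim A_n$ that has all the required properties except separability. Here $A_n$ is an algebra of operator-valued functions on a set $\mathcal Z_n$ of positive contractions on a Hilbert space, and $z$ is the tautological function $Z\mapsto Z$. Three demands compete. The set $\mathcal Z_n$ must be contractible, so that projections deform to constant ones, which are then made infinite by constant isometries. The connecting maps must make every non-zero element full. And $N$ copies of $z$ must never dominate $1$, for which we use the top Chern class of the bundle of ranges of $Z$ along suitable families in $\mathcal Z_n$. Section~\ref{sec:first} shows how these demands are reconciled at the first stage. After the preliminaries in Section~\ref{sec:prelim}, Section~\ref{sec:spaces}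 isolates a class of sets $\mathcal Z$ for which the step can be repeated, and Section~\ref{sec:twist} proves that the class is closed under the key operation, twisting. The algebra $A_\infty$ is defined in Section~\ref{sec:system} and analyzed in Sections~\ref{sec:props} and~\ref{sec:nuclear}. Section~\ref{sec:separable} passes to a separable subalgebra and completes the proof.

\section{The first stage for $N=1$}\label{sec:first}

This section is not used in the proof, except for the notation $p(y)$. For $y=(a_1,a_2,a_3)$ in the unit sphere $S^2\subset\mathbb R^3$ put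
\[
p(y)=\frac12\begin{pmatrix}1+a_3&a_1-ia_2\\ a_1+ia_2&1-a_3\end{pmatrix}.
\]
This matrix is self-adjoint with trace $1$ and determinant $0$, so it is a rank-one projection, and $y\mapsto p(y)$ is a homeomorphism of $S^2$ onto the set of rank-one projections in $M_2$. The line bundle with fibers $p(y)\mathbb C^2$ is therefore the tautological bundle over $\mathbb{CP}^1$. Its first Chern class generates $H^2(S^2)$, so it has no nowhere vanishing section.

\subsection*{Twisting the interval}
Start with $C([0,1])$ and $z(a)=a$. The base is contractible, and $z$ does not dominate $1$, for the crude reason that $z(0)=0$. In a simple limit algebra $z$ has to become full, so this reason must be replaced by a topological one. Fix $c\in(0,1)$ and let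
\[
D=\{\,c\,p(y)+a\,(1-p(y)) : y\in S^2,\ a\in[0,1]\,\}\subset M_2
\]
be the set of positive contractions in $M_2$ that have $c$ as an eigenvalue. The map $(y,a)\mapsto c\,p(y)+a(1-p(y))$ collapses $S^2\times\{c\}$ to the point $c\,1$ and is injective elsewhere, so $D$ consists of two cones over $S^2$ joined at their common apex. A function $u\in C([0,1])$ induces the $M_2$-valued function $\hat u(d)=u(c)p(y)+u(a)(1-p(y))$ on $D$, which is the functional calculus $u(d)$, and $\hat z(d)=d$. Three facts hold at once.
\begin{itemize}
\item \emph{Fullness.} If $u\ge0$, then $\operatorname{tr}\hat u(d)\ge u(c)$ for all $d$. In particular, for the standard basis $\ell_0,\ell_1$ of $\mathbb C^2$ we have $\langle\ell_0,d\ell_0\rangle+\langle\ell_1,d\ell_1\rangle\ge c$: two vectors suffice to see that $d\neq0$.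
\item \emph{Obstruction.} One vector does not suffice, even if it may vary with $d$. If $\eta:D\to\mathbb C^2$ were continuous with $d\,\eta(d)\ne0$ for all $d$, then $y\mapsto p(y)\eta(c\,p(y))$ would be a nowhere vanishing section of the bundle $p$.
\item \emph{Contractibility.} The maps $d\mapsto sd+(1-s)c\,1$, $s\in[0,1]$, send $D$ to $D$, because they fix the eigenvalue $c$, and they contract $D$ to its apex.
\end{itemize}
The last two facts do not conflict. The obstruction lives on the sphere $\{c\,p(y)\}$, where $d$ has rank one; off this sphere $d$ is invertible. The bundle $p$ is the range of the positive element $\hat z$ over a closed subset, and not the range of a projection defined over all of $D$.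

\subsection*{Adding isometries}
A constant projection has to dominate a copy of $1$. Let $\mathbb W$ be the set of finite words in the letters $\ell_0,\ell_1$, and let $\mathcal H_1=\mathbb C^2\otimes\ell^2(\mathbb W)$, which has the non-empty words $\ell w=\ell\otimes w$ as a basis. For $\xi\in\mathbb C^2$ of norm one, $T_\xi:w\mapsto\xi\otimes w$ is an isometry of $\mathcal H_1$ whose range lies under the amplification of the projection onto $\mathbb C\xi$. It remains to choose the set of operators on $\mathcal H_1$ that replaces $D$.

The naive choice $\{d\otimes1:d\in D\}$ fails, by the computation in the introduction: $T_{\ell_i}^*(d\otimes1)T_{\ell_j}$ is the scalar $\langle\ell_i,d\ell_j\rangle$, so $v=T_{\ell_0}T_{\ell_0}+T_{\ell_1}T_{\ell_1}$ satisfies $v^*(d\otimes1)v=\operatorname{tr}(d)\,1\ge c\,1$. We therefore let the blocks vary independently. Let $\mathcal Z_1$ be the set of all $W=\sum_{w\in\mathbb W}d_w\otimes|w\rangle\langle w|$ with $d_w\in D$, where $|w\rangle\langle w|$ is the projection onto $\mathbb Cw$. Now $v^*Wv$ is diagonal with entry $\langle\ell_0,d_{\ell_0w}\ell_0\rangle+\langle\ell_1,d_{\ell_1w}\ell_1\rangle$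 at $w$, and this vanishes when $d_{\ell_0w}=c\,|\ell_1\rangle\langle\ell_1|$ and $d_{\ell_1w}=c\,|\ell_0\rangle\langle\ell_0|$. To rule out all $v$, consider the family
\[
\theta:(S^2)^{\mathbb W}\to\mathcal Z_1,\qquad \theta(y)=\sum_wc\,p(y_w)\otimes|w\rangle\langle w| .
\]
The range of $\theta(y)$ is the sum of the lines $p(y_w)\otimes|w\rangle\langle w|$. Their first Chern classes live on different spheres, so every finite product of them is non-zero, and no finite sum of these line bundles has a nowhere vanishing section. A compactness argument (Lemma~\ref{lem:obstruction}) extends this to the infinite sum.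

Two topologies have now entered. The map $\theta$ is continuous for the strong operator topology, in which $\mathcal Z_1$ is the compact product $D^{\mathbb W}$. It is not norm-continuous, since changing $y_w$ for one long word $w$ is a small change in the product topology and can be a large change in norm. On the other hand, contracting all blocks simultaneously gives a contraction of $\mathcal Z_1$ that is uniformly continuous in norm, and this is what a norm-continuous homotopy of projections requires.

\subsection*{What is needed to continue}
At the next stage we must make full a function that is supported in a small strongly open set $O\subset\mathcal Z_1$. The role of the point $c$ is then played by a closed set $K\subset O$. A point would be a bad choice, since an element of $\mathcal Z_1$ has infinite rank and a single sphere cannot twist infinitely many constant lines: the square of the generator of $H^2(S^2)$ is zero. But $O$ constrains only a finite set $F$ of blocks, so we can let $K$ consist of all $W$ with prescribed blocks $d_w$, $w\in F$. Along the family in $K$ that equals $\theta$ off $F$, the range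 is twisted except for at most $2|F|$ constant lines. We call this number the defect. A defect $\Delta$ can be repaired with $\Delta$ spheres: the tensor product of the bundles $p$ over $(S^2)^\Delta$ has a first Chern class whose $\Delta$-th power is non-zero. The technical heart of the proof is that the twisted set again contains, in each open subset, a set $K'$ of finite defect that is preserved by a contraction.

\section{Preliminaries}\label{sec:prelim}

\emph{The integer $N\ge1$ is fixed for the rest of the paper.} Inner products are linear in the second variable, and $|\xi\rangle\langle\eta|$ is the operator $\zeta\mapsto\langle\eta,\zeta\rangle\xi$. Columns of length $k$ over $A$ form the space $M_{k,1}(A)$. We regard $A\subset M_k(A)\subset A\otimes\mathcal K$ as upper left corners.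

\subsection*{The strong operator topology}
The strong operator topology (SOT) on $B(\mathcal H)$ is the topology of pointwise norm convergence on $\mathcal H$. If $\mathcal H$ is separable, it is metrizable on bounded sets. Multiplication is jointly SOT-continuous on bounded sets.

\subsection*{Projections and ideals}
We use the following facts.
\begin{itemize}
\item[(P1)] Projections at distance less than $1$ are equivalent; hence so are the end points of a norm-continuous path of projections. If $A=\overline{\bigcup_nA_n}$ for an increasing sequence of $C^*$-subalgebras, every projection in $A$ is at distance less than $1$ from a projection in some $A_n$. In particular every projection in $A\otimes\mathcal K$ is equivalent to a projection in some $M_k(A_n)$.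
\item[(P2)] If $v$ witnesses that $p$ is infinite and $uu^*=p$, $u^*u=q$, then $u^*vu$ witnesses that $q$ is infinite. Moreover $v=pvp$, so a projection that is infinite in $A\otimes\mathcal K$ is infinite in every hereditary subalgebra of $A\otimes\mathcal K$ that contains it.
\item[(P3)] If $A=\overline{\bigcup_nA_n}$ and $I$ is a non-zero closed ideal, then $I\cap A_n\ne0$ for some $n$. Otherwise the quotient map is injective, hence isometric, on each $A_n$, and so on $A$.
\end{itemize}

\begin{lemma}\label{lem:columns}
Let $A$ be a unital $C^*$-algebra and let $b\in A$ be positive.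
\begin{itemize}
\item[(a)] If $A$ is simple and $b\ne0$, there are finitely many $v_i\in A$ with $\sum_iv_i^*bv_i=1$.
\item[(b)] If $\sum_{i=1}^mv_i^*bv_i=1$, then $M_m(\overline{bAb})$ contains a projection that is equivalent to $1$ in $A\otimes\mathcal K$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The algebraic ideal generated by $b$ is dense, so it contains an invertible element, and hence $1=\sum_ia_ibc_i$ for finitely many $a_i,c_i\in A$. Expanding $(a_i^*-c_i)^*b(a_i^*-c_i)\ge0$ gives
\[
1=\tfrac12\sum_i(a_ibc_i+c_i^*ba_i^*)\le\tfrac12\sum_i(a_iba_i^*+c_i^*bc_i)=:h .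
\]
The elements $a_i^*(2h)^{-1/2}$ and $c_i(2h)^{-1/2}$ together have the required property.

(b) The column $x=(b^{1/2}v_i)_i$ satisfies $x^*x=1$, so $xx^*$ is a projection equivalent to $1$. Its entries $b^{1/2}v_iv_j^*b^{1/2}$ lie in $\overline{bAb}$ because $b^{1/2}$ is a norm limit of polynomials in $b$ without constant term.
\end{proof}

\subsection*{Nuclearity}
A $C^*$-algebra $A$ is \emph{nuclear} if the canonical surjection $A\otimes_{\max}C\to A\otimes_{\min}C$ is injective for every $C^*$-algebra $C$. Commutative $C^*$-algebras are nuclear. Nuclearity passes to ideals, quotients, extensions, inductive limits and tensor products with matrix algebras or compact operators. It is equivalent to the \emph{completely positive approximation property}: for every finite set $F\subset A$ and $\epsilon>0$ there are completely positive contractions $\alpha:A\to M_l$ and $\beta:M_l\to A$ with $\|\beta\alpha(x)-x\|<\epsilon$ for $x\in F$.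

\subsection*{Chern classes on products of spheres}
A norm-continuous map $L$ from a compact space $Y$ to the rank-one projections on a Hilbert space $\mathcal H$ defines a line bundle with fibers $L(y)\mathcal H$; it is trivialized near $y_0$ by $y\mapsto L(y)\xi$ for a unit vector $\xi$ in the range of $L(y_0)$. We use that $c_1(L\otimes L')=c_1(L)+c_1(L')$, that $c_1(L')=-c_1(L)$ if $L\oplus L'$ is trivial, that the top Chern class of a direct sum of line bundles is the product of their first Chern classes, and that a complex vector bundle with a nowhere vanishing section has top Chern class zero.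

For a countable set $I$ let $\Lambda_I=\mathbb Q[t_i:i\in I]/(t_i^2:i\in I)$. The square-free monomials form a basis, so $\Lambda_{I\sqcup I'}=\Lambda_I\otimes\Lambda_{I'}$, and \emph{a product of non-zero elements in pairwise disjoint sets of variables is non-zero}. For finite $I$ we have $\Lambda_I=H^*((S^2)^I;\mathbb Q)$, normalized so that the bundle $y\mapsto p(y_i)$ has $c_1=t_i$; then $1-p(y_i)$ has $c_1=-t_i$. If $L$ is defined on $(S^2)^I$ and depends only on the coordinates in a finite set $I_0$, we let $c_1(L)\in\Lambda_{I_0}\subset\Lambda_I$ be the class computed on $(S^2)^{I_0}$. By naturality it does not depend on the choice of $I_0$.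

\section{Parameter spaces}\label{sec:spaces}

\begin{definition}\label{def:space}
A \emph{parameter space}, or briefly a \emph{space}, is a non-empty SOT-compact set $\mathcal Z$ of positive contractions on a separable Hilbert space $\mathcal H$.
\end{definition}

A space carries a topology, the SOT, and a metric, the norm distance. Topological terms (open, closed, nowhere dense, isolated, continuous) refer to the SOT unless the norm is mentioned. The same two structures exist on $B(\mathcal H')$ for any Hilbert space $\mathcal H'$. On subsets of $\mathbb R^m$ or $M_r$ we take the usual topology and metric; finite products get the product topology and the sum of the metrics, and subsets get the induced structures. A map between such objects is \emph{admissible} if it is continuous for the topologies and uniformly continuous for the metrics. Compositions of admissible maps are admissible, and so are sums and products of bounded admissible operator-valued maps. A bounded, uniformly continuous map has a \emph{modulus}: a nondecreasing function $\omega$ with $\omega(t)\to0$ as $t\to0$, such that points at distance at most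 $t$ have images at distance at most $\omega(t)$.

There are enough admissible scalar functions to separate closed sets.

\begin{lemma}\label{lem:urysohn}
Let $C_1,\dots,C_r$ be pairwise disjoint closed subsets of a space $\mathcal Z$. There is a bounded admissible function $F:\mathcal Z\to\mathbb R$ with $F=m$ on $C_m$ for all $m$.
\end{lemma}

\begin{proof}
First let $C,C'\subset\mathcal Z$ be disjoint and closed. The polynomials in the functions $Z\mapsto\langle\xi,Z\eta\rangle$ are admissible. They form a unital algebra that separates points and is closed under complex conjugation, as $\overline{\langle\xi,Z\eta\rangle}=\langle\eta,Z\xi\rangle$. By the Stone--Weierstrass theorem there is a real-valued one, $f$, at distance less than $\frac14$ from a Urysohn function that is $0$ on $C$ and $1$ on $C'$. Then $h=\min(1,\max(0,2f-\frac12))$ is admissible, $0$ on $C$ and $1$ on $C'$. Now let $h_m$ be such a function for $C=\bigcup_{k\ne m}C_k$ and $C'=C_m$, and put $F=1+\sum_{m\ge2}(m-1)h_m$.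
\end{proof}

The next two definitions formalize contractibility and the obstruction.

\begin{definition}\label{def:null}
A \emph{null-homotopy} of a space $\mathcal Z$ is an admissible map $[0,1]\times\mathcal Z\to\mathcal Z$, $(s,Z)\mapsto\pi_s(Z)$, with $\pi_1=\mathrm{id}$ and $\pi_0$ constant. It \emph{preserves} $K\subset\mathcal Z$ if $\pi_s(K)\subset K$ for all $s$. If $K\ne\emptyset$, the value of $\pi_0$ then lies in $K$.
\end{definition}

\begin{definition}\label{def:family}
Let $\mathcal Z$ be a space on $\mathcal H$ and $\Delta\ge0$ an integer. A \emph{twisted family of defect $\Delta$} in $\mathcal Z$ consists of a product $Y=(S^2)^I$ with $I$ countable (possibly finite or empty), a continuous map $\theta:Y\to\mathcal Z$, and norm-continuous maps $L_j$ from $Y$ to the rank-one projections on $\mathcal H$, called the \emph{lines} and indexed by a countable set $J=J_0\sqcup J_1$, such that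
\begin{itemize}
\item[(T1)] each $L_j$ depends on finitely many coordinates;
\item[(T2)] for each $y$ the projections $L_j(y)$ are mutually orthogonal and $\big(\sum_jL_j(y)\big)\theta(y)=\theta(y)$;
\item[(T3)] $|J_0|=\Delta$ and $c_1(L_j)=0$ for $j\in J_0$;
\item[(T4)] $\prod_{j\in S}c_1(L_j)^N\ne0$ in $\Lambda_I$ for every finite $S\subset J_1$.
\end{itemize}
\end{definition}

Thus the lines cover the range of $\theta(y)$; those in $J_1$ are twisted so strongly that even $N$ copies of their sum have no nowhere vanishing section, and the defect counts the untwisted ones.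

\begin{lemma}[obstruction]\label{lem:obstruction}
Let $\mathcal Z$ be a space on $\mathcal H$ with a twisted family of defect $0$, and let $\eta_1,\dots,\eta_N:\mathcal Z\to\mathcal H$ be continuous for the SOT on $\mathcal Z$ and the norm on $\mathcal H$. Then there is $Z\in\mathcal Z$ with $Z\eta_i(Z)=0$ for all $i$.
\end{lemma}

\begin{proof}
Suppose not. The maps $\zeta_i(y)=\theta(y)\eta_i(\theta(y))$ are norm-continuous on $Y$, and for each $y$ some $\zeta_i(y)$ is non-zero. By (T2), $\zeta_i(y)=\sum_jL_j(y)\zeta_i(y)$, so the open sets $Y_j=\{y:L_j(y)\zeta_i(y)\ne0\text{ for some }i\}$ cover $Y$. As $Y$ is compact and non-empty, there is a finite non-empty $S\subset J$ with $Y=\bigcup_{j\in S}Y_j$. Let $I_0$ be a finite set of coordinates on which the $L_j$, $j\in S$, depend, and fix the other coordinates. Over $(S^2)^{I_0}$, the map $y\mapsto(L_j(y)\zeta_i(y))_{j\in S,\,1\le i\le N}$ is a nowhere vanishing section of the sum of $N$ copies of $\bigoplus_{j\in S}L_j$. Hence the top Chern class $\prod_{j\in S}c_1(L_j)^N$ is zero. Since $J=J_1$, this contradicts (T4).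
\end{proof}

We now describe the spaces for which the construction can be iterated. Every open set $O$ must contain a closed set $K$ of finite defect that is preserved by a null-homotopy. This is not yet enough: to find such sets in the twisted space, we need the same property for $K$ itself, then for the subsets of $K$ that it provides, and so on without end. The definition is therefore phrased for classes of spaces.

\begin{definition}\label{def:good}
A class $\mathfrak G$ of spaces is a \emph{good class} if every $\mathcal Z\in\mathfrak G$ satisfies:
\begin{itemize}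
\item[(G1)] $\mathcal Z$ has a twisted family of finite defect;
\item[(G2)] for every non-empty open $O\subset\mathcal Z$ there are $K\in\mathfrak G$ with $K\subset O$ and a null-homotopy of $\mathcal Z$ that preserves $K$.
\end{itemize}
A space is \emph{good} if it belongs to some good class. A good space $\mathcal Z$ is \emph{very good} if it has a twisted family of defect $0$, has no isolated points, and for every $O$ the set $K$ in (G2) can be chosen good and nowhere dense in $\mathcal Z$.
\end{definition}

A union of good classes is a good class, so the good spaces form a good class. Consequently a space $\mathcal Z$ is good as soon as it satisfies (G1) and satisfies (G2) with $K$ good: adjoin $\mathcal Z$ to the class of good spaces. All notions above are transported by a unitary $\mathcal H\to\mathcal H'$, so good and very good are invariant under unitary equivalence. Taking $O=\mathcal Z$ in (G2), we see that every good space has a null-homotopy.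

\begin{example}\label{ex:interval}
The interval $[0,1]$, acting on $\mathbb C$, and the singletons $\{c\}$, $c\in[0,1]$, form a good class, and $[0,1]$ is very good. For $[0,1]$ and an open set $O\ni c$ take $K=\{c\}$, which is nowhere dense, and $\pi_s(a)=sa+(1-s)c$. A twisted family of defect $0$ is given by $Y$ a point, $\theta=0$ and $J=\emptyset$. For $\{c\}$ take $K=\{c\}$ with the constant null-homotopy, and the family with $Y$ a point, $\theta=c$ and the single line $1\in B(\mathbb C)$, which has defect $1$.
\end{example}

For spaces $\mathcal Z_v$ on $\mathcal H_v$, indexed by a non-empty countable set $\mathbb V$, let $\prod_v\mathcal Z_v$ be the set of all $\bigoplus_vZ_v$ on $\bigoplus_v\mathcal H_v$ with $Z_v\in\mathcal Z_v$. On bounded block-diagonal operators the SOT is the product of the SOTs of the blocks, so $\prod_v\mathcal Z_v$ is a space with the product topology, while the norm distance is the supremum of the norm distances of the blocks.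

\begin{lemma}[products]\label{lem:product}
Let $D$ be a good space with a twisted family of defect $0$. If all $\mathcal Z_v$ are good and all but finitely many are unitarily equivalent to $D$, then $\prod_v\mathcal Z_v$ is good. In particular finite products of good spaces are good. If $D$ is very good, so is $D^{\mathbb V}$.
\end{lemma}

\begin{proof}
Fix $D$. We show that the products in the statement form a good class. Identify $\mathcal Z_v$ with $D$ for $v$ outside a finite exceptional set.

(G1) Choose a twisted family $(Y_v,\theta_v,(L^v_j)_j)$ of finite defect in each $\mathcal Z_v$, of defect $0$ for all non-exceptional $v$. Put $Y=\prod_vY_v$ and $\theta=\bigoplus_v\theta_v$, and take as lines all $L^v_j(y_v)$, placed in the summand $\mathcal H_v$, with $J_0=\bigsqcup_vJ_0^v$ and $J_1=\bigsqcup_vJ_1^v$. Conditions (T1)--(T3) hold, with the sum of the defects. In (T4) the product splits into non-zero factors, one for each $v$, in disjoint variables.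

(G2) A non-empty open set $O$ contains a set $\prod_{v\in F}O_v\times\prod_{v\notin F}\mathcal Z_v$ with $O_v$ non-empty and open and $F$ finite; we enlarge $F$ so that it is non-empty and contains the exceptional indices. For $v\in F$ choose a good $K_v\subset O_v$ and a null-homotopy $\pi^v$ of $\mathcal Z_v$ preserving $K_v$. For all $v\notin F$ let $\pi^v$ be one and the same null-homotopy of $D$. Only finitely many moduli occur, and their maximum is a modulus for $\bigoplus_v\pi^v_s$. This map is continuous because each block is. So it is a null-homotopy of the product, and it preserves $K=\prod_{v\in F}K_v\times\prod_{v\notin F}D\subset O$, which belongs to the class.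

For finite $\mathbb V$ all indices may be exceptional; take $D=[0,1]$. If $D$ is very good, then $D^{\mathbb V}$ has no isolated points, the product family has defect $0$, and $K$ is nowhere dense when the $K_v$, $v\in F\neq\emptyset$, are chosen nowhere dense in $D$.
\end{proof}

\section{Twisting}\label{sec:twist}

\subsection*{The frame over $(S^2)^R$}
Let $R\ge1$, $G=(\mathbb C^2)^{\otimes R}$, $r=2^R$ and $\Gamma=\{0,1\}^R$. With $p^1=p$ and $p^0=1-p$ put
\[
e_\varepsilon(y)=p^{\varepsilon_1}(y_1)\otimes\dots\otimes p^{\varepsilon_R}(y_R)\in B(G)=M_r,\qquad\varepsilon\in\Gamma,\ y\in(S^2)^R .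
\]
For each $y$ these are $r$ mutually orthogonal rank-one projections with sum $1$. Let $\mathbf 1=(1,\dots,1)$. The map $y\mapsto e_{\mathbf 1}(y)$ is injective, since partial traces of $e_{\mathbf 1}(y)$ recover the $p(y_j)$; hence it is a homeomorphism onto its compact image, with uniformly continuous inverse. The class $\sigma_\varepsilon=c_1(e_\varepsilon)$ equals $\sum_j(-1)^{1-\varepsilon_j}t_j$. Since $t_j^2=0$,
\begin{equation}\label{eq:sigma}
\sigma_{\mathbf 1}^R=(t_1+\dots+t_R)^R=R!\,t_1\cdots t_R\ne0,\qquad\sigma_{\mathbf 1}^R\sigma_\varepsilon=0\quad(\varepsilon\in\Gamma).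
\end{equation}
So $R$ copies of the bundle $e_{\mathbf 1}$ have no nowhere vanishing section. The following lemma shows that $R+1$ copies do have one.

\begin{lemma}\label{lem:vectors}
There are $\xi_0,\dots,\xi_R\in G$ and $\delta>0$ with $\sum_{i=0}^R\langle\xi_i,e_{\mathbf 1}(y)\xi_i\rangle\ge\delta$ for all $y\in(S^2)^R$.
\end{lemma}

\begin{proof}
Let $\alpha_0,\dots,\alpha_R\in\mathbb C$ be distinct and $\xi_i=(1,\alpha_i)^{\otimes R}$. The vector $e_{\mathbf 1}(y)\xi_i=\bigotimes_jp(y_j)(1,\alpha_i)$ vanishes only if $p(y_j)(1,\alpha_i)=0$ for some $j$. The kernel of $p(y_j)$ is one-dimensional and the vectors $(1,\alpha_i)$ are pairwise independent, so each of the $R$ coordinates does this for at most one of the $R+1$ indices $i$. Hence the sum is positive for each $y$, and compactness gives $\delta$.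
\end{proof}

\subsection*{The twisted space}
Let $\mathcal Z$ be a space on $\mathcal H$ and $K\subset\mathcal Z$ a non-empty closed set. For $y\in(S^2)^R$ and $Z=(Z_\varepsilon)_{\varepsilon\in\Gamma}\in\mathcal Z^\Gamma$ put
\[
Q(y,Z)=\sum_{\varepsilon\in\Gamma}Z_\varepsilon\otimes e_\varepsilon(y)\in B(\mathcal H\otimes G),
\]
and let $D(\mathcal Z,K,R)$ be the set of all $Q(y,Z)$ with $Z_{\mathbf 1}\in K$. The set $D$ of Section~\ref{sec:first} is $D([0,1],\{c\},1)$. The map $Q$ is continuous, and
\[
\|Q(y,Z)-Q(y',Z')\|\le\sum_\varepsilon\big(\|Z_\varepsilon-Z'_\varepsilon\|+\|e_\varepsilon(y)-e_\varepsilon(y')\|\big),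
\]
so $Q$ is admissible. We restrict $Q$ to the compact set of pairs with $Z_{\mathbf 1}\in K$. Then $D=D(\mathcal Z,K,R)$ is a space, and $Q$, being a continuous surjection from a compact space onto a Hausdorff space, is a quotient map.

The map $Q$ need not be injective; for instance $Q(y,(P,\dots,P))=P\otimes1$ for all $y$. This collapsing is what makes $D$ contractible. It also means that some care is needed to lift functions from $\mathcal Z$ to $D$. For a Hilbert space $\mathcal H'$ and a function $u:\mathcal Z\to B(\mathcal H')$ put
\[
\hat u\big(Q(y,Z)\big)=\sum_\varepsilon u(Z_\varepsilon)\otimes e_\varepsilon(y)\in B(\mathcal H'\otimes G).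
\]
For scalar $u$ we take $\mathcal H'=\mathbb C$, so that $\hat u$ has values in $M_r$.

\begin{lemma}\label{lem:hat}
\begin{itemize}
\item[(a)] The function $\hat u$ is well defined on $D$, the map $u\mapsto\hat u$ is a unital $*$-homomorphism, and $\|\hat u(Q(y,Z))\|=\max_\varepsilon\|u(Z_\varepsilon)\|$.
\item[(b)] If $\|u(Z)\|\le M$ and $\|u(Z)-u(Z')\|\le\omega(\|Z-Z'\|)$ with $\omega$ nondecreasing, then for $d,d'\in D$ with $\delta=\|d-d'\|>0$ we have $\|\hat u(d)-\hat u(d')\|\le r^2\max\{2M\sqrt\delta,\omega(\sqrt\delta)\}$.
\item[(c)] If $u$ is SOT-continuous, so is $\hat u$.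
\end{itemize}
In particular $\hat u$ is admissible if $u$ is bounded and admissible.
\end{lemma}

\begin{proof}
Let $d=Q(y,Z)$ and $d'=Q(y',Z')$, and let $X=\sum_\varepsilon u(Z_\varepsilon)\otimes e_\varepsilon(y)-\sum_\varepsilon u(Z'_\varepsilon)\otimes e_\varepsilon(y')$. We cut operators into $r^2$ blocks by multiplying with $1\otimes e_\varepsilon(y)$ on the left and $1\otimes e_{\varepsilon'}(y')$ on the right; an operator is the sum of its blocks. The $(\varepsilon,\varepsilon')$ blocks of $d-d'$ and of $X$ are
\[
(Z_\varepsilon-Z'_{\varepsilon'})\otimes e_\varepsilon(y)e_{\varepsilon'}(y')\qquad\text{and}\qquad\big(u(Z_\varepsilon)-u(Z'_{\varepsilon'})\big)\otimes e_\varepsilon(y)e_{\varepsilon'}(y').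
\]
Let $t=\|e_\varepsilon(y)e_{\varepsilon'}(y')\|\le1$. If $d=d'$, then $t=0$ or $Z_\varepsilon=Z'_{\varepsilon'}$, so every block of $X$ vanishes. Thus $\hat u$ is well defined, and the rest of (a) holds because the $e_\varepsilon(y)$ are non-zero orthogonal projections with sum $1$. In general $t\,\|Z_\varepsilon-Z'_{\varepsilon'}\|\le\delta$. If $t\le\sqrt\delta$, the block of $X$ has norm at most $2M\sqrt\delta$. If $t>\sqrt\delta$, then $\|Z_\varepsilon-Z'_{\varepsilon'}\|\le\sqrt\delta$ and the block has norm at most $\omega(\sqrt\delta)$. Summing over the blocks gives (b). For (c), $\hat u\circ Q$ is SOT-continuous and $Q$ is a quotient map.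
\end{proof}

Note two special cases: if $u$ is constant with value $s$, then $\hat u$ is constant with value $s\otimes1$; and if $u(Z)=Z$, then $\hat u(d)=d$.

\begin{proposition}\label{prop:twist}
Let $\mathcal Z$ be very good. Let $K\subset\mathcal Z$ be good and nowhere dense, with a twisted family of defect $\Delta$, and let $\pi$ be a null-homotopy of $\mathcal Z$ that preserves $K$. If $R\ge\max(1,N\Delta)$, then $D=D(\mathcal Z,K,R)$ is very good.
\end{proposition}

The bound on $R$ is used only in Step~2 of the proof, nowhere density of $K$ in Step~3, and the invariance of $K$ under $\pi$ in Step~5.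

\begin{proof}
\emph{Step 1: no isolated points.} Let $d=Q(y,Z)$ and $\varepsilon\ne\mathbf 1$. Replacing $Z_\varepsilon$ by $Z'\in\mathcal Z\setminus\{Z_\varepsilon\}$ changes $d$ by $(Z'-Z_\varepsilon)\otimes e_\varepsilon(y)\ne0$, and $Z'$ can be taken in any neighborhood of $Z_\varepsilon$, as $\mathcal Z$ has no isolated points.

\emph{Step 2: a twisted family of defect $0$.} Let $(Y_K,\theta_K,(L^K_j))$ be the given family in $K$ and $(Y_{\mathcal Z},\theta_{\mathcal Z},(L^{\mathcal Z}_j))$ a family of defect $0$ in $\mathcal Z$. On $Y_D=(S^2)^R\times Y_K\times\prod_{\varepsilon\ne\mathbf 1}Y_{\mathcal Z}$, with points $(y,x,(x_\varepsilon))$, put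
\[
\theta_D=\theta_K(x)\otimes e_{\mathbf 1}(y)+\sum_{\varepsilon\ne\mathbf 1}\theta_{\mathcal Z}(x_\varepsilon)\otimes e_\varepsilon(y)\in D,
\]
and take the lines $L^K_j(x)\otimes e_{\mathbf 1}(y)$ and $L^{\mathcal Z}_j(x_\varepsilon)\otimes e_\varepsilon(y)$, $\varepsilon\ne\mathbf 1$, all of them in $J_1$. Conditions (T1)--(T3) are inherited summand by summand. For (T4) consider a finite set of lines. A factor of a non-zero product is non-zero, so we may enlarge the set until it contains the $\Delta$ lines $L_j^K\otimes e_{\mathbf 1}$, $j\in J_0^K$, each of which has first Chern class $\sigma_{\mathbf 1}$. Write $a_j=c_1(L^K_j)$, and write $b_j^\varepsilon$ for the class $c_1(L_j^{\mathcal Z})$ in the variables of the $\varepsilon$-th copy of $Y_{\mathcal Z}$. The product in (T4) is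
\[
\Pi=\sigma_{\mathbf 1}^{N\Delta}\prod_{j\in S_{\mathbf 1}}(\sigma_{\mathbf 1}+a_j)^N\prod_{\varepsilon\ne\mathbf 1}\prod_{j\in S_\varepsilon}(\sigma_\varepsilon+b_j^\varepsilon)^N
\]
with finite sets $S_{\mathbf 1}\subset J_1^K$ and $S_\varepsilon\subset J^{\mathcal Z}$. Multiply by $\sigma_{\mathbf 1}^{R-N\Delta}$, which makes sense as $R\ge N\Delta$, and expand. By \eqref{eq:sigma} every term that contains a further factor $\sigma_\varepsilon$ vanishes, so
\[
\sigma_{\mathbf 1}^{R-N\Delta}\,\Pi=R!\,t_1\cdots t_R\cdot\prod_{j\in S_{\mathbf 1}}a_j^N\cdot\prod_{\varepsilon\ne\mathbf 1}\Big(\prod_{j\in S_\varepsilon}(b_j^\varepsilon)^N\Big).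
\]
This is a product of non-zero elements in disjoint variables. Hence $\Pi\ne0$.

\emph{Step 3: the set $K'$.} Let $O\subset D$ be non-empty and open. We look for a good set $K'\subset O$ of the form $\{Q(y^0,Z):Z_\varepsilon\in K_\varepsilon\}$ with $y^0$ fixed. To construct a null-homotopy that preserves it we must be able to read off $y$ and $Z$ from $Q(y,Z)$ near $K'$, and for this we place the $K_\varepsilon$ in disjoint closed sets.

Number $\Gamma$ as $1,\dots,r$, with $\mathbf 1$ corresponding to $1$. The union of $K$ and a finite set is closed and nowhere dense in $\mathcal Z$, because $K$ is nowhere dense and $\mathcal Z$ has no isolated points. Starting from any point of the open set $Q^{-1}(O)$ and moving the coordinates $Z_2,\dots,Z_r$ one after another, we find $(y^0,Z^0)\in Q^{-1}(O)$ with $Z_2^0,\dots,Z_r^0$ pairwise distinct and outside $K$. Choose a neighborhood $O_1$ of $Z_1^0$, open in $K$, and open neighborhoods $O_m$ of $Z_m^0$ in $\mathcal Z$ for $m\ge2$, such that $K,\overline{O_2},\dots,\overline{O_r}$ are pairwise disjoint and $Q(\{y^0\}\times\prod_mO_m)\subset O$. Since $K$ and $\mathcal Z$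 are good, there are good sets $K_m\subset O_m$, a null-homotopy $\pi^1$ of $K$ preserving $K_1$, and null-homotopies $\pi^m$ of $\mathcal Z$ preserving $K_m$ for $m\ge2$. Let $P_m\in K_m$ be the value of $\pi^m_0$. Put
\[
K'=\{Q(y^0,Z):Z_m\in K_m\text{ for all }m\}\subset O,\qquad d^0=Q\big(y^0,(P_m)_m\big)\in K'.
\]
The decomposition $\mathcal H\otimes G=\bigoplus_m\mathcal H\otimes e_m(y^0)G$ shows that $K'$ is unitarily equivalent to $\prod_mK_m$, so $K'$ is good by Lemma~\ref{lem:product}.

\emph{Step 4: coordinates near $K'$.} By Lemma~\ref{lem:urysohn} there is a bounded admissible $F:\mathcal Z\to\mathbb R$ with $F=1$ on $K$ and $F=m$ on $\overline{O_m}$ for $m\ge2$. Put $E^0=\sum_mm\,e_m(y^0)$ and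
\[
\rho(d)=\|\hat F(d)-E^0\|,\qquad d\in D.
\]
By Lemma~\ref{lem:hat}, $\rho$ is admissible, and $\rho=0$ on $K'$. We claim that there is $\rho_0>0$ such that, on $U=\{\rho<\rho_0\}$, each $d$ has a unique representation $d=Q(y(d),Z(d))$, the maps $d\mapsto y(d)$ and $d\mapsto Z_m(d)$ are admissible, and $|y_j(d)-y^0_j|<1$ for all $j$.

Let $d=Q(y,Z)$ with $\rho(d)<\frac14$. The eigenvalues of $\hat F(d)$, with multiplicity, are $F(Z_1)=1,F(Z_2),\dots,F(Z_r)$. Weyl's inequality states that the increasingly ordered eigenvalues of two self-adjoint matrices differ by at most the norm of their difference. As $E^0$ has eigenvalues $1,\dots,r$, all eigenvalues of $\hat F(d)$ except the smallest one exceed $\frac74$. The smallest one must therefore be $F(Z_1)=1$, and $F(Z_m)>\frac74$ for $m\ge2$. Fix a continuous $f:\mathbb R\to[0,1]$ with $f(1)=1$ and $f=0$ on $[\frac32,\infty)$. Then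
\[
f(\hat F(d))=\widehat{f\circ F}(d)=\sum_mf(F(Z_m))\,e_m(y)=e_1(y).
\]
The left-hand side depends only on $d$ and is admissible by Lemma~\ref{lem:hat}, since $f\circ F$ is bounded and admissible. Composing with the inverse of $y\mapsto e_1(y)$, we see that $y=y(d)$ is determined by $d$ and admissible on $\{\rho<\frac14\}$. Next, $d\,(1\otimes e_m(y))=Z_m\otimes e_m(y)$ and $\operatorname{tr}e_m(y)=1$. With the isometries $J_g\zeta=\zeta\otimes g$, where $g$ runs through an orthonormal basis of $G$, this gives
\[
Z_m=\sum_gJ_g^*\,d\,\big(1\otimes e_m(y(d))\big)J_g ,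
\]
so $Z_m=Z_m(d)$ is determined by $d$ and admissible. Finally $f(E^0)=e_1(y^0)$, and $X\mapsto f(X)$ is continuous at $E^0$ on self-adjoint matrices. Hence $e_1(y(d))$ is close to $e_1(y^0)$, and $y(d)$ is close to $y^0$, when $\rho(d)$ is small. This gives $\rho_0\in(0,\frac14)$ as claimed.

\emph{Step 5: a local and a global homotopy.} For $(s,d)\in[0,1]\times U$ let $y_s(d)\in(S^2)^R$ have $j$-th coordinate the normalization of $s\,y_j(d)+(1-s)y_j^0$. This vector has norm at least $\frac12$, because it is within $\frac12|y_j(d)-y^0_j|<\frac12$ of one of the unit vectors $y_j(d)$, $y_j^0$. Put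
\[
\lambda_s(d)=Q\Big(y_s(d),\big(\pi^m_s(Z_m(d))\big)_m\Big).
\]
Then $\lambda_s(d)\in D$ because $\pi^1_s$ maps $K$ to $K$, and $\lambda:[0,1]\times U\to D$ is admissible as a composition of admissible maps. We have $\lambda_1(d)=d$ and $\lambda_0(d)=d^0$. Also $\lambda_s(K')\subset K'$, since for $d\in K'$ uniqueness gives $y(d)=y^0$ and $Z_m(d)\in K_m$.

On all of $D$ put $\pi^D_s=\widehat{\pi_s}$, that is, $\pi_s^D(Q(y,Z))=\sum_m\pi_s(Z_m)\otimes e_m(y)$. This lies in $D$ because $\pi_s(K)\subset K$. If $\omega$ is a modulus for $\pi$, Lemma~\ref{lem:hat}(b) bounds $\|\pi_s^D(d)-\pi_s^D(d')\|$ independently of $s$, and Lemma~\ref{lem:hat}(a) gives $\|\pi^D_s(d)-\pi^D_{s'}(d)\|\le\omega(|s-s'|)$; so $\pi^D$ is uniformly continuous in $(s,d)$. It is jointly continuous because $\mathrm{id}_{[0,1]}\times Q$ is a quotient map of compact spaces. Thus $\pi^D$ is a null-homotopy of $D$, with $\pi^D_0=P\otimes1$, where $P\in K$ is the value of $\pi_0$.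

\emph{Step 6: splicing.} The homotopy $\lambda$ preserves $K'$ but is defined only on $U$, while $\pi^D$ is defined everywhere but need not preserve $K'$. We combine them in three moves. First $\lambda$ collapses a neighborhood of $K'$ to $d^0$. Then $\pi^D$ is run for a time that decreases to zero as $d$ approaches $K'$; this maps all of $D$ into the path $s\mapsto\pi^D_s(d^0)$ and does not move the image of $K'$. Finally we slide along this path to its end point $d^0$.

Define admissible functions $\chi_1,\chi_2:D\to[0,1]$ by $\chi_1=\min(1,\max(0,3-4\rho/\rho_0))$ and $\chi_2=\max(0,1-4\rho/\rho_0)$. Then $\chi_1=1$ on $\{\rho\le\rho_0/2\}$, which contains $\{\chi_2>0\}$; $\chi_1=0$ on $\{\rho\ge3\rho_0/4\}$; and $\chi_1=\chi_2=1$ on $K'$. Define $\Psi_\tau:D\to D$ for $\tau\in[0,3]$ by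
\[
\Psi_\tau(d)=\begin{cases}
\lambda_{1-\tau\chi_1(d)}(d)&\text{if }\tau\in[0,1]\text{ and }\rho(d)<\rho_0,\\
d&\text{if }\tau\in[0,1]\text{ and }\rho(d)\ge3\rho_0/4,\\
\pi^D_{\max(2-\tau,\,\chi_2(d))}\big(\Psi_1(d)\big)&\text{if }\tau\in[1,2],\\
\pi^D_{\max(\tau-2,\,\chi_2(d))}(d^0)&\text{if }\tau\in[2,3].
\end{cases}
\]
The first two lines agree where both apply, since there $\chi_1(d)=0$ and $\lambda_1=\mathrm{id}$. At $\tau=1$ the third line gives $\pi_1^D(\Psi_1(d))=\Psi_1(d)$. At $\tau=2$ the last two lines give $\pi^D_{\chi_2(d)}(\Psi_1(d))$ and $\pi^D_{\chi_2(d)}(d^0)$. If $\chi_2(d)>0$, then $\chi_1(d)=1$ and $\Psi_1(d)=\lambda_0(d)=d^0$; if $\chi_2(d)=0$, both equal $P\otimes1$. So $\Psi$ is well defined, $\Psi_0=\mathrm{id}$, and $\Psi_3$ is constant with value $d^0$.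

We show that $\Psi$ is admissible. For $\tau\in[0,1]$, the map is admissible on $[0,1]\times\{\rho<\rho_0\}$ and on $[0,1]\times\{\rho\ge3\rho_0/4\}$. The open sets $\{\rho<\rho_0\}$ and $\{\rho>3\rho_0/4\}$ cover $D$, which gives continuity. If $\|d-d'\|$ is so small that $|\rho(d)-\rho(d')|<\rho_0/4$, then $d,d'$ both lie in $\{\rho<\rho_0\}$ or both lie in $\{\rho\ge3\rho_0/4\}$, which gives uniform continuity in norm. On $[1,2]\times D$ and $[2,3]\times D$, $\Psi$ is a composition of admissible maps. The three pieces are defined on closed sets and agree on overlaps, so $\Psi$ is continuous. Uniform continuity across $\tau=1$ follows from $\|\Psi_\tau(d)-\Psi_{\tau'}(d')\|\le\|\Psi_\tau(d)-\Psi_1(d)\|+\|\Psi_1(d)-\Psi_{\tau'}(d')\|$ for $\tau\le1\le\tau'$, and across $\tau=2$ from the same inequality with $2$ in place of $1$.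

For $d\in K'$ we have $\Psi_\tau(d)=\lambda_{1-\tau}(d)\in K'$ if $\tau\le1$, and $\Psi_\tau(d)=\pi_1^D(d^0)=d^0$ if $\tau\ge1$. Therefore $s\mapsto\Psi_{3(1-s)}$ is a null-homotopy of $D$ that preserves $K'$.

\emph{Step 7: $K'$ is nowhere dense.} Let $d=Q(y^0,Z)\in K'$. As $y'\to y^0$ with $y'\ne y^0$, the points $Q(y',Z)\in D$ converge to $d$. They are not in $K'$: a point of $K'$ lies in $U$ and has $y$-coordinate $y^0$, uniquely. So the closed set $K'$ has empty interior.

Steps 2--6 show that $D$ satisfies (G1), and (G2) with $K'$ good. Hence $D$ is good, and by Steps 1, 2 and 7 it is very good.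
\end{proof}

\begin{remark}\label{rem:sharp}
The hypothesis $R\ge N\Delta$ cannot be dropped. Let $\mathcal Z=[0,1]$, $K=\{c\}$ with $c>0$, so that $\Delta=1$, and let $1\le R<N$. Every $d=Q(y,Z)\in D$ satisfies $d\ge c\,e_{\mathbf 1}(y)$, so $d\xi_i\ne0$ for one of the $R+1\le N$ constant vectors in Lemma~\ref{lem:vectors}. By Lemma~\ref{lem:obstruction}, $D$ has no twisted family of defect $0$.
\end{remark}

\section{The inductive system}\label{sec:system}

\subsection*{The spaces $\mathcal Z_n$}
To make the limit simple we must, for every $n$ and every set $O$ in a countable base of $\mathcal Z_n$, at some later stage $k$ choose the twisting set $K_k\subset\mathcal Z_k$ inside a region where functions that are large on $O$ remain large. We keep track of such regions by bump functions, which are transported from stage to stage.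

Fix a surjection $k\mapsto(n_k,i_k)$ from $\{0,1,2,\dots\}$ onto the pairs $(n,i)$ with $n\ge0$, $i\ge1$, such that $n_k\le k$; for instance, take a sequence in which each pair occurs infinitely often and replace the $k$-th term by $(0,1)$ whenever its first entry exceeds $k$. We construct for each $n\ge0$
\begin{itemize}
\item a separable Hilbert space $\mathcal H_n$ with an orthonormal basis $\mathcal B_n$, and a very good space $\mathcal Z_n$ on $\mathcal H_n$;
\item continuous functions $f_n^{(m,i)}:\mathcal Z_n\to[0,1]$ with maximum $1$, for $0\le m\le n$ and $i\ge1$.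
\end{itemize}
Whenever $\mathcal Z_n$ has been defined, we choose a countable base $(O_{n,i})_{i\ge1}$ of non-empty open subsets of the compact metrizable space $\mathcal Z_n$ and let $f_n^{(n,i)}$ be a Urysohn function that vanishes off $O_{n,i}$ and has maximum $1$. The functions with $m<n$ come from the previous stage.

Let $\mathcal H_0=\mathbb C$, $\mathcal B_0=\{1\}$ and $\mathcal Z_0=[0,1]$. Suppose that the data of stage $n$ are given. The set $\{f_n^{(n_n,i_n)}>\frac12\}$ is open and non-empty. Since $\mathcal Z_n$ is very good, there is a good, nowhere dense set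
\begin{equation}\label{eq:Kn}
K_n\subset\big\{f_n^{(n_n,i_n)}>\tfrac12\big\}
\end{equation}
that is preserved by a null-homotopy of $\mathcal Z_n$. Let $\Delta_n$ be the defect of a twisted family in $K_n$ and choose $R_n\ge\max(1,N\Delta_n)$. For $n=0$ we make a specific choice: the open set in \eqref{eq:Kn} contains a point $c_*>0$, and we take $K_0=\{c_*\}$, $\Delta_0=1$ and $R_0=N$, as Example~\ref{ex:interval} allows.

Let $G_n=(\mathbb C^2)^{\otimes R_n}$. We use $\Gamma_n=\{0,1\}^{R_n}$ both as the index set of the projections $e_\varepsilon$ and as the standard orthonormal basis of $G_n$; in the second role its elements are written $g,g',h$. Let $D_n=D(\mathcal Z_n,K_n,R_n)$, a space on $\mathcal E_n=\mathcal H_n\otimes G_n$. The basis vectors $\ell=(\beta,g)=\beta\otimes g$ of $\mathcal E_n$ form the \emph{alphabet} $\mathcal L_n=\mathcal B_n\times\Gamma_n$. Let $\mathbb W_n$ be the set of finite words in $\mathcal L_n$, including the empty word $\emptyset$, and let $\mathcal F_n=\ell^2(\mathbb W_n)=\bigoplus_{m\ge0}\mathcal E_n^{\otimes m}$ be the full Fock space. Put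
\[
\mathcal H_{n+1}=\mathcal E_n\otimes\mathcal F_n=\bigoplus_{m\ge1}\mathcal E_n^{\otimes m},\qquad\mathcal Z_{n+1}=\Big\{\sum_{w\in\mathbb W_n}d_w\otimes|w\rangle\langle w|\ :\ d_w\in D_n\Big\},
\]
and let $\mathcal B_{n+1}$ be the set of non-empty words $\ell w=\ell\otimes w$. The space $\mathcal Z_{n+1}$ is unitarily equivalent to $D_n^{\mathbb W_n}$, so it is very good by Proposition~\ref{prop:twist} and Lemma~\ref{lem:product}. We always write $W=\sum_wd_w\otimes|w\rangle\langle w|$ for its elements. The maps $W\mapsto d_w$ are continuous, and $\|d_w-d'_w\|\le\|W-W'\|$.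

To transport the bump functions, fix $y^*\in(S^2)^{R_n}$, $\varepsilon^*\in\Gamma_n\setminus\{\mathbf 1\}$ and a unit vector $\psi_n$ in the range of $e_{\varepsilon^*}(y^*)$. For $m\le n$ and $d_\emptyset=Q(y,Z)$ put
\begin{equation}\label{eq:transport}
f_{n+1}^{(m,i)}(W)=\big\langle\psi_n,\widehat{f_n^{(m,i)}}(d_\emptyset)\,\psi_n\big\rangle=\sum_\varepsilon f_n^{(m,i)}(Z_\varepsilon)\,\|e_\varepsilon(y)\psi_n\|^2 .
\end{equation}
This function is continuous by Lemma~\ref{lem:hat}(c) and has values in $[0,1]$. It attains the value $1$ when $y=y^*$ and $Z_{\varepsilon^*}$ is a maximum point of $f_n^{(m,i)}$, which is allowed because $Z_{\varepsilon^*}$ ranges over all of $\mathcal Z_n$. This completes the recursion.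

\subsection*{The algebras $A_n$}
Let $\ell^\infty(\mathcal Z_n,B(\mathcal H_n))$ be the $C^*$-algebra of bounded functions $\mathcal Z_n\to B(\mathcal H_n)$. To keep nuclearity within reach, we generate $A_n$ by a commutative algebra of diagonal functions and by constant operators that permute the basis partially.

For $\xi\in\mathcal E_n$ define $T_\xi\in B(\mathcal H_{n+1})$ by $T_\xi\zeta=\xi\otimes\zeta$, where $\zeta\in\mathcal H_{n+1}\subset\mathcal F_n$. Then $T_\eta^*T_\xi=\langle\eta,\xi\rangle1$. For a letter $\ell$, the isometry $T_\ell$ sends the non-empty word $w$ to $\ell w$. Let $\mathcal S_0=\{1\}$ and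
\[
\mathcal S_{n+1}=\{1\}\cup\{T_\ell,T_\ell^*:\ell\in\mathcal L_n\}\cup\{s\otimes|g\rangle\langle g'|\otimes1_{\mathcal F_n}:s\in\mathcal S_n,\ g,g'\in\Gamma_n\}.
\]
Call an operator a \emph{partial permutation} of $\mathcal B_n$ if it maps a subset of $\mathcal B_n$ injectively into $\mathcal B_n$ and the other basis vectors to $0$. By induction, $\mathcal S_n$ is a self-adjoint set of partial permutations of $\mathcal B_n$: the operators of the third kind act on the first letter only, sending $(\beta,g')w$ to $(s\beta,g)w$ or to $0$.

Let $\mathcal C_n$ be the set of functions $c(Z)=\sum_{\beta\in\mathcal B_n}c_\beta(Z)|\beta\rangle\langle\beta|$ such that the scalar functions $c_\beta$ on $\mathcal Z_n$ are continuous, uniformly bounded, and uniformly continuous in norm with a common modulus. Regarding elements of $B(\mathcal H_n)$ as constant functions, put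
\[
A_n=C^*(\mathcal S_n\cup\mathcal C_n)\subset\ell^\infty(\mathcal Z_n,B(\mathcal H_n)).
\]
Thus $A_0=C([0,1])$. For $n\ge1$ the algebra $A_n$ is not separable, since $\mathcal C_n$ contains $\ell^\infty(\mathcal B_n)$ as constant functions. For $u\in\ell^\infty(\mathcal Z_n,B(\mathcal H_n))$ define
\[
\varphi_n(u)(W)=\sum_{w\in\mathbb W_n}\hat u(d_w)\otimes|w\rangle\langle w| .
\]

\begin{lemma}\label{lem:An}
\begin{itemize}
\item[(a)] $\mathcal C_n$ is a unital commutative $C^*$-algebra, and $s^*\mathcal C_ns\subset\mathcal C_n$ for $s\in\mathcal S_n$.
\item[(b)] Every $u\in A_n$ is SOT-continuous on $\mathcal Z_n$.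
\item[(c)] $T_\xi\in A_{n+1}$ for all $\xi\in\mathcal E_n$.
\item[(d)] $\varphi_n$ is an injective unital $*$-homomorphism with $\varphi_n(A_n)\subset A_{n+1}$. It maps a constant $s$ to the constant $s\otimes1\otimes1$, and the function $Z\mapsto Z$ to the function $W\mapsto W$.
\item[(e)] For $\xi\in\mathcal E_n$, the operator $T_\xi^*\,\varphi_n(u)(W)\,T_\xi$ is diagonal in the basis $\mathcal B_{n+1}$, with entry $\langle\xi,\hat u(d_w)\xi\rangle$ at the non-empty word $w$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The three conditions on $(c_\beta)$ are stable under sums, products and conjugation. They are stable under uniform limits: if $\sup_\beta\|c_\beta-c'_\beta\|_\infty<\epsilon$ and $\omega'$ is a common modulus for $(c'_\beta)$, then $|c_\beta(Z)-c_\beta(Z')|\le2\epsilon+\omega'(\|Z-Z'\|)$ for all $\beta$. For a partial permutation $s$, the function $s^*cs$ is diagonal with entry $c_{s\beta}$ at $\beta$ if $s\beta\ne0$, and $0$ otherwise.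

(b) A uniformly bounded diagonal function with continuous entries is SOT-continuous. The bounded SOT-continuous functions are closed under linear combinations, products and uniform limits, and the generating set $\mathcal S_n\cup\mathcal C_n$ is self-adjoint.

(c) The map $\xi\mapsto T_\xi$ is linear and isometric, so $T_\xi$ is a norm limit of linear combinations of the $T_\ell$.

(d) By Lemma~\ref{lem:hat}(a), $\varphi_n$ is a unital $*$-homomorphism. If $\varphi_n(u)=0$, then $u(Z_\varepsilon)=0$ whenever $Q(y,Z)\in D_n$, and $Z_\varepsilon$ is arbitrary in $\mathcal Z_n$ for $\varepsilon\ne\mathbf 1$. The last sentence of (d) follows from the two special cases noted after Lemma~\ref{lem:hat}. For $s\in\mathcal S_n$ we get $\varphi_n(s)=\sum_gs\otimes|g\rangle\langle g|\otimes1\in A_{n+1}$. For $c\in\mathcal C_n$ we have $\hat c(d)=\sum_\beta|\beta\rangle\langle\beta|\otimes\widehat{c_\beta}(d)$. Expanding the matrices $\widehat{c_\beta}(d_w)$ in matrix units gives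
\[
\varphi_n(c)=\sum_{g,g'\in\Gamma_n}C^{gg'}\cdot\big(1\otimes|g\rangle\langle g'|\otimes1\big),\qquad C^{gg'}(W)=\sum_{\beta,w}\langle g,\widehat{c_\beta}(d_w)g'\rangle\,|\beta\rangle\langle\beta|\otimes1_{G_n}\otimes|w\rangle\langle w| .
\]
The function $C^{gg'}$ is diagonal in $\mathcal B_{n+1}$. Its entries are bounded by $\|c\|$, continuous by Lemma~\ref{lem:hat}(c), and have a common modulus by Lemma~\ref{lem:hat}(b). So $C^{gg'}\in\mathcal C_{n+1}$, and $1\otimes|g\rangle\langle g'|\otimes1\in\mathcal S_{n+1}$ because $1\in\mathcal S_n$.

(e) For a non-empty word $w$ we have $T_\xi w=\xi\otimes w$, then $\varphi_n(u)(W)(\xi\otimes w)=\hat u(d_w)\xi\otimes w$, and $T_\xi^*(\zeta\otimes w)=\langle\xi,\zeta\rangle w$ for $\zeta\in\mathcal E_n$.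
\end{proof}

Let $A_\infty=\varinjlim(A_n,\varphi_n)$. We regard the $A_n$ as an increasing sequence of unital subalgebras with dense union. Let $z\in A_0=C([0,1])$ be the function $z(a)=a$, a non-zero positive contraction, and let $z_n$ be its image in $A_n$. By Lemma~\ref{lem:An}(d), $z_n(Z)=Z$ for all $Z\in\mathcal Z_n$.

\section{Simplicity, projections and the element $z$}\label{sec:props}

\begin{proposition}\label{prop:simple}
The algebra $A_\infty$ is simple.
\end{proposition}

\begin{proof}
Let $I$ be a non-zero closed ideal. By (P3) it contains a non-zero positive $a\in A_n$ for some $n$. There are a unit vector $\eta_n\in\mathcal H_n$ and $\delta>0$ such that $\{Z:\langle\eta_n,a(Z)\eta_n\rangle>\delta\}$ is non-empty. This set is open by Lemma~\ref{lem:An}(b), so it contains some $O_{n,i}$. Let $a_k\in A_k$ be the image of $a$ for $k\ge n$, and define unit vectors $\eta_{k+1}=\eta_k\otimes\psi_k\otimes\emptyset\in\mathcal H_{k+1}$. We claim that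
\begin{equation}\label{eq:lower}
\langle\eta_k,a_k(Z)\eta_k\rangle\ge\delta f_k^{(n,i)}(Z)\qquad(Z\in\mathcal Z_k,\ k\ge n).
\end{equation}
For $k=n$ this holds because $f_n^{(n,i)}\le1$ vanishes off $O_{n,i}$ and $a\ge0$. If it holds for $k$, then for $W\in\mathcal Z_{k+1}$ with $d_\emptyset=Q(y,Z)$ we get from \eqref{eq:transport}
\[
\langle\eta_{k+1},a_{k+1}(W)\eta_{k+1}\rangle=\sum_\varepsilon\langle\eta_k,a_k(Z_\varepsilon)\eta_k\rangle\,\|e_\varepsilon(y)\psi_k\|^2\ge\delta f_{k+1}^{(n,i)}(W).
\]
Now choose $k$ with $(n_k,i_k)=(n,i)$; then $k\ge n$. Consider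
\[
b=\sum_{g\in\Gamma_k}T_{\eta_k\otimes g}^*\,a_{k+1}\,T_{\eta_k\otimes g}\in I\cap A_{k+1}.
\]
By Lemma~\ref{lem:An}(e), $b(W)$ is diagonal. If $d_w=Q(y,Z)$, its entry at $w$ is
\[
\sum_g\sum_\varepsilon\langle\eta_k,a_k(Z_\varepsilon)\eta_k\rangle\langle g,e_\varepsilon(y)g\rangle=\sum_\varepsilon\langle\eta_k,a_k(Z_\varepsilon)\eta_k\rangle\ge\langle\eta_k,a_k(Z_{\mathbf 1})\eta_k\rangle\ge\tfrac\delta2 ,
\]
where we used $\operatorname{tr}e_\varepsilon(y)=1$, positivity of all terms, and then \eqref{eq:lower} with $Z_{\mathbf 1}\in K_k$ and \eqref{eq:Kn}. So $b\ge\frac\delta2$ is invertible and $I=A_\infty$.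
\end{proof}

Next we use the null-homotopies. The common modulus in the definition of $\mathcal C_n$ is exactly what makes the induced homotopy of $A_n$ continuous in norm.

\begin{proposition}\label{prop:proj}
\begin{itemize}
\item[(a)] For every non-zero projection $p\in M_k(A_\infty)$ there is $x\in M_{k,1}(A_\infty)$ with $x^*x=1$ and $xx^*\le p$.
\item[(b)] Every non-zero projection in $A_\infty\otimes\mathcal K$ is infinite.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The conclusion passes to equivalent projections: if it holds for $q$ with the column $x$, and $u\in M_k(A_\infty)$ has $u^*u=q$ and $uu^*=p$, then $(ux)^*(ux)=x^*qx=1$ and $ux(ux)^*\le p$. By (P1) we may therefore assume $p\in M_k(A_n)$.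

Let $\pi$ be a null-homotopy of $\mathcal Z_n$ with modulus $\omega$, and let $H_s(u)=u\circ\pi_s$, a $*$-endomorphism of $\ell^\infty(\mathcal Z_n,B(\mathcal H_n))$. It fixes constants. It maps $\mathcal C_n$ to $\mathcal C_n$: if $\omega'$ is a common modulus for $(c_\beta)$, the functions $c_\beta\circ\pi_s$ are continuous with common modulus $\omega'\circ\omega$. Hence $H_s(A_n)\subset A_n$. Moreover $\|H_s(c)-H_{s'}(c)\|\le\omega'(\omega(|s-s'|))$. The set of $u\in A_n$ for which $s\mapsto H_s(u)$ is norm-continuous is a $C^*$-subalgebra that contains $\mathcal S_n$ and $\mathcal C_n$, so it is $A_n$. By (P1), $p=H_1(p)$ is equivalent in $M_k(A_n)$ to $q=H_0(p)$, which is a constant function whose value is a non-zero projection $q$ on $\mathcal H_n^k$.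

Choose a unit vector $(\eta_1,\dots,\eta_k)$ in the range of $q$ and $g\in\Gamma_n$, and let $x=(T_{\eta_i\otimes g})_i\in M_{k,1}(A_{n+1})$. Then $x^*x=\sum_i\|\eta_i\|^2\,1=1$. The image of $q$ in $M_k(A_{n+1})$ is the constant $q\otimes1_{G_n}\otimes1_{\mathcal F_n}$, which fixes every vector $x\zeta=(\eta_i\otimes g\otimes\zeta)_i$. So $qx=x$ in $A_\infty\otimes\mathcal K$, that is, $xx^*\le q$.

(b) By (P1) and (P2) it suffices to treat $p\in M_k(A_\infty)$. Let $x$ be as in (a), and let $t=T_\ell\in A_1$ for a letter $\ell\in\mathcal L_0$. This isometry is not unitary, since its range is orthogonal to the words of length one. Put $v=(p-xx^*)+xtx^*$. As $(p-xx^*)x=0$, the cross terms vanish, so $v^*v=(p-xx^*)+xt^*tx^*=p$ and $vv^*=p-x(1-tt^*)x^*$. The projection $x(1-tt^*)x^*$ is non-zero because $x^*x=1$.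
\end{proof}

\begin{proposition}\label{prop:z}
\begin{itemize}
\item[(a)] There are no $v_1,\dots,v_N\in A_\infty$ with $\sum_{i=1}^Nv_i^*zv_i=1$.
\item[(b)] $M_N(\overline{zA_\infty z})$ contains no non-zero projection.
\item[(c)] There are $v_0,\dots,v_N\in A_\infty$ with $\sum_{i=0}^Nv_i^*zv_i=1$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Otherwise, approximating the $v_i$, we find $n$ and $u_1,\dots,u_N\in A_n$ with $\sum_iu_i^*z_nu_i\ge\frac12$, that is, $\sum_iu_i(Z)^*Zu_i(Z)\ge\frac12$ for all $Z\in\mathcal Z_n$. Fix a unit vector $\xi\in\mathcal H_n$. The maps $\eta_i(Z)=u_i(Z)\xi$ are continuous by Lemma~\ref{lem:An}(b), and $\mathcal Z_n$ has a twisted family of defect $0$. Lemma~\ref{lem:obstruction} gives $Z$ with $Z\eta_i(Z)=0$ for all $i$, so $\frac12\le\sum_i\langle\eta_i(Z),Z\eta_i(Z)\rangle=0$, which is absurd.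

(b) Let $q\ne0$ be such a projection, and write $z^{(N)}=z\otimes1_N$. If $h_j:[0,1]\to[0,1]$ is continuous, vanishes near $0$ and equals $1$ on $[\frac1j,1]$, then $\|h_j(z)z-z\|\le\frac1j$, so $h_j(z)b\to b$ for all $b\in\overline{zA_\infty z}$. Hence there is $h=h_j$ with $\|h(z^{(N)})q-q\|<\frac12$, and a constant $C$ with $h(t)\le Ct$ on $[0,1]$. Then $\frac12q\le q\,h(z^{(N)})\,q\le C\,qz^{(N)}q$. Take $x\in M_{N,1}(A_\infty)$ with $x^*x=1$ and $xx^*\le q$ by Proposition~\ref{prop:proj}(a). Since $qx=x$, the element $b=x^*z^{(N)}x=x^*qz^{(N)}qx$ satisfies $b\ge\frac1{2C}$. The entries $v_i$ of the column $xb^{-1/2}$ satisfy $\sum_iv_i^*zv_i=1$, contradicting (a).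

(c) Since $K_0=\{c_*\}$, every $d=Q(y,Z)\in D_0$ satisfies $d\ge c_*e_{\mathbf 1}(y)$ on $\mathcal E_0=G_0$. As $R_0=N$, Lemma~\ref{lem:vectors} gives $\xi_0,\dots,\xi_N\in\mathcal E_0$ and $\delta>0$ with $\sum_i\langle\xi_i,d\xi_i\rangle\ge c_*\delta$ for all $d\in D_0$. By Lemma~\ref{lem:An}(e), $b=\sum_iT_{\xi_i}^*z_1T_{\xi_i}\in A_1$ is diagonal with entries $\sum_i\langle\xi_i,d_w\xi_i\rangle$, so $b\ge c_*\delta>0$. Put $v_i=T_{\xi_i}b^{-1/2}$.
\end{proof}

\section{Nuclearity}\label{sec:nuclear}

The algebra $A_{n+1}$ is generated by the isometries $T_\ell$ and by elements that preserve the length of words. We exploit this grading, and begin with a general fact.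

\begin{lemma}\label{lem:gauge}
Let $\gamma$ be a point-norm continuous action of the circle $\mathbb T$ on a $C^*$-algebra $\mathcal A$. If the fixed point algebra $\mathcal A^\gamma$ is nuclear, so is $\mathcal A$.
\end{lemma}

\begin{proof}
Let $C$ be a $C^*$-algebra and $\pi:\mathcal A\otimes_{\max}C\to\mathcal A\otimes_{\min}C$ the canonical map. The automorphisms $\gamma_\lambda\otimes\mathrm{id}$ act on both completions, point-norm continuously, and $\pi$ is equivariant. Let $\Phi(x)=\int_{\mathbb T}(\gamma_\lambda\otimes\mathrm{id})(x)\,d\lambda$ on $\mathcal A\otimes_{\max}C$. This map is faithful: if $x\ge0$ and $\Phi(x)=0$, then for each state $\phi$ the continuous non-negative function $\lambda\mapsto\phi((\gamma_\lambda\otimes\mathrm{id})(x))$ has integral zero, so $\phi(x)=0$.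

Let $0\le x\in\ker\pi$. By equivariance $\Phi(x)\in\ker\pi$. The contraction $\Phi$ maps the algebraic tensor product $\mathcal A\odot C$ into $\mathcal A^\gamma\odot C$, so $\Phi(x)$ lies in the closure of $\mathcal A^\gamma\odot C$ in $\mathcal A\otimes_{\max}C$. This closure is the range of the $*$-homomorphism $\iota:\mathcal A^\gamma\otimes_{\max}C\to\mathcal A\otimes_{\max}C$, so $\Phi(x)=\iota(x')$ for some $x'$. As $\mathcal A^\gamma$ is nuclear, $\mathcal A^\gamma\otimes_{\max}C=\mathcal A^\gamma\otimes_{\min}C$, and $\pi\circ\iota$ is the canonical inclusion $\mathcal A^\gamma\otimes_{\min}C\to\mathcal A\otimes_{\min}C$, which is injective. From $\pi\iota(x')=0$ we get $x'=0$, so $\Phi(x)=0$ and $x=0$. The ideal $\ker\pi$ has no non-zero positive element, so it is zero.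
\end{proof}

An induction on $n$ for the algebras $A_n$ alone does not close up, because the length-preserving part of $A_{n+1}$ involves a diagonal algebra much larger than the image of $\mathcal C_n$. We therefore allow an arbitrary invariant diagonal algebra. For a set $X$, let $\ell^\infty(\mathcal B_n\times X)$ act by diagonal operators on $\mathcal H_n\otimes\ell^2(X)$, and write $s$ for $s\otimes1_{\ell^2(X)}$.

\begin{proposition}\label{prop:nuc}
Let $n\ge0$, let $X$ be a set, and let $\mathcal C\subset\ell^\infty(\mathcal B_n\times X)$ be a unital $C^*$-subalgebra with $s^*\mathcal Cs\subset\mathcal C$ for all $s\in\mathcal S_n$. Then $C^*(\mathcal S_n\cup\mathcal C)\subset B(\mathcal H_n\otimes\ell^2(X))$ is nuclear.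
\end{proposition}

\begin{proof}
For $n=0$ the algebra is $\mathcal C$, which is commutative. Assume the statement for $n$ and all $X$. Let $\mathcal C\subset\ell^\infty(\mathcal B_{n+1}\times X)$ be unital and invariant under $\mathcal S_{n+1}$, and let $\mathcal A=C^*(\mathcal S_{n+1}\cup\mathcal C)$. Let $\mathcal Q\subset\mathcal A$ be the $C^*$-algebra generated by $\mathcal C$ and the operators $s\otimes|g\rangle\langle g'|\otimes1$ with $s\in\mathcal S_n$, $g,g'\in\Gamma_n$. Then $\mathcal A$ is generated by $\mathcal Q$ and the $T_\ell$.

\emph{$\mathcal Q$ is nuclear.} The elements $\epsilon_{gg'}=1\otimes|g\rangle\langle g'|\otimes1\in\mathcal S_{n+1}$ are matrix units in $\mathcal Q$ with $\sum_g\epsilon_{gg}=1$. Fix $h\in\Gamma_n$. Then $\mathcal Q\cong M_{|\Gamma_n|}\otimes\epsilon_{hh}\mathcal Q\epsilon_{hh}$. Inserting $1=\sum_g\epsilon_{gh}\epsilon_{hg}$ between the factors of a product of generators shows that the corner $\epsilon_{hh}\mathcal Q\epsilon_{hh}$ is generated by the elements $\epsilon_{hg}x\epsilon_{g'h}$, with $x$ in the self-adjoint generating set of $\mathcal Q$. For $x=s\otimes|g_1\rangle\langle g_2|\otimes1$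 such an element is $0$ or $s_h:=s\otimes|h\rangle\langle h|\otimes1$, and each $s_h$ occurs. For $x=c\in\mathcal C$, which commutes with the diagonal projections $\epsilon_{gg}$, it is $0$ if $g\ne g'$; if $g=g'$ it is $\epsilon_{gh}^*c\,\epsilon_{gh}$, which lies in $\mathcal C$ by invariance and hence in $\mathcal C'=\epsilon_{hh}\mathcal C\epsilon_{hh}$. Taking $g=h$, we obtain all of $\mathcal C'$. So the corner is generated by the $s_h$ and $\mathcal C'$.

Identify the range of $\epsilon_{hh}$ with $\mathcal H_n\otimes\ell^2(\mathbb W_n\times X)$ by $((\beta,h)w,x)\mapsto(\beta,(w,x))$. Then $s_h$ becomes $s\otimes1$, and $\mathcal C'$ becomes a unital $C^*$-subalgebra of $\ell^\infty(\mathcal B_n\times(\mathbb W_n\times X))$, being the image of $\mathcal C$ under the $*$-homomorphism $c\mapsto\epsilon_{hh}c$. It is invariant under $\mathcal S_n$: for $c\in\mathcal C$ we have $s_h^*(\epsilon_{hh}c\epsilon_{hh})s_h=s_h^*cs_h\in\mathcal C$, as $s_h\in\mathcal S_{n+1}$, and this element is supported under $\epsilon_{hh}$. By the inductive hypothesis the corner is nuclear, and so is $\mathcal Q$.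

\emph{A spanning set for $\mathcal A$.} For a word $\kappa=\ell_1\cdots\ell_m$ put $T_\kappa=T_{\ell_1}\cdots T_{\ell_m}$ and $|\kappa|=m$, with $T_\emptyset=1$. We claim that
\begin{equation}\label{eq:commute}
\mathcal Q\,T_\kappa\subset\overline{\operatorname{span}}\,\{T_{\kappa'}b:|\kappa'|=|\kappa|,\ b\in\mathcal Q\}.
\end{equation}
This is trivial for $\kappa=\emptyset$. For $c\in\mathcal C$ and a letter $\ell$, the diagonal projection $T_\ell T_\ell^*$ commutes with $c$, so $cT_\ell=cT_\ell T_\ell^*T_\ell=T_\ell(T_\ell^*cT_\ell)$ with $T_\ell^*cT_\ell\in\mathcal C$. By iteration $cT_\kappa\in T_\kappa\mathcal C$. For $m\ge1$, the operator $s\otimes|g\rangle\langle g'|\otimes1$ changes only the first letter, so its product with $T_\kappa$, $|\kappa|=m$, is $0$ or $T_{\kappa'}$ with $|\kappa'|=m$. Thus $\overline{\operatorname{span}}\{T_{\kappa'}c:|\kappa'|=m,\ c\in\mathcal C\}$ is invariant under left multiplication by the generators of $\mathcal Q$, hence by $\mathcal Q$, and it contains $T_\kappa$. This proves \eqref{eq:commute}.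

Since $T_\ell^*T_{\ell'}=\delta_{\ell\ell'}1$, the product $T_\nu^*T_{\kappa'}$ equals $T_{\kappa''}$ if $\kappa'=\nu\kappa''$, equals $T_{\nu''}^*$ if $\nu=\kappa'\nu''$, and is $0$ otherwise. Consider a product $T_\kappa bT_\nu^*\cdot T_{\kappa'}b'T_{\nu'}^*$ with $b,b'\in\mathcal Q$. In the first case it equals $T_\kappa(bT_{\kappa''})b'T_{\nu'}^*$, and by \eqref{eq:commute} it lies in the closed span of the elements $T_{\kappa_1}b_1T_{\nu'}^*$ with $b_1\in\mathcal Q$ and $|\kappa_1|=|\kappa|+|\kappa'|-|\nu|$. The second case is the adjoint of the first. Hence $\overline{\operatorname{span}}\{T_\kappa bT_\nu^*:b\in\mathcal Q,\ \kappa,\nu\in\mathbb W_n\}$ is a $C^*$-algebra. It contains $\mathcal Q$ and the $T_\ell$, so it equals $\mathcal A$.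

\emph{The gauge action.} For $\lambda\in\mathbb T$ let $U_\lambda$ be the diagonal unitary that multiplies the basis vector $(w,x)$ by $\lambda^{|w|}$, and let $\gamma_\lambda=\operatorname{Ad}U_\lambda$. The generators of $\mathcal Q$ preserve word length and $T_\ell$ raises it by one, so $\gamma_\lambda(T_\kappa bT_\nu^*)=\lambda^{|\kappa|-|\nu|}T_\kappa bT_\nu^*$. Thus $\gamma$ is a point-norm continuous action on $\mathcal A$. The averaging map $\int\gamma_\lambda\,d\lambda$ is a contraction onto $\mathcal A^\gamma$ that fixes $T_\kappa bT_\nu^*$ if $|\kappa|=|\nu|$ and kills it otherwise. Therefore $\mathcal A^\gamma=\overline{\bigcup_m\mathcal Q_m}$, where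
\[
\mathcal Q_m=\mathcal J_0+\dots+\mathcal J_m,\qquad\mathcal J_k=\overline{\operatorname{span}}\,\{T_\kappa bT_\nu^*:|\kappa|=|\nu|=k,\ b\in\mathcal Q\}.
\]
The isometries $T_\kappa$ with $|\kappa|=k$ have orthogonal ranges, so $V(\kappa\otimes\zeta)=T_\kappa\zeta$ defines an isometry on $\ell^2(\mathcal L_n^k)\otimes\mathcal H_{n+1}\otimes\ell^2(X)$ with $V(|\kappa\rangle\langle\nu|\otimes b)V^*=T_\kappa bT_\nu^*$. Hence $\mathcal J_k\cong\mathcal K(\ell^2(\mathcal L_n^k))\otimes\mathcal Q$ is a nuclear $C^*$-algebra. The length count in the previous paragraph gives $\mathcal J_k\mathcal J_m\subset\mathcal J_m$ for $k\le m$, and $\mathcal J_m\mathcal J_k\subset\mathcal J_m$ by taking adjoints.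

We show by induction that $\mathcal Q_m$ is a nuclear $C^*$-algebra. We have $\mathcal Q_0=\mathcal Q$. If $\mathcal Q_{m-1}$ is a nuclear $C^*$-algebra, then $\mathcal J_m$ is a closed ideal of $C^*(\mathcal Q_{m-1}\cup\mathcal J_m)$. The sum of a $C^*$-subalgebra and a closed ideal is a $C^*$-algebra, so $\mathcal Q_m$ is one, and $\mathcal Q_m/\mathcal J_m$ is a quotient of $\mathcal Q_{m-1}$. Thus $\mathcal Q_m$ is an extension of nuclear algebras. It follows that the inductive limit $\mathcal A^\gamma$ is nuclear, and $\mathcal A$ is nuclear by Lemma~\ref{lem:gauge}.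
\end{proof}

\begin{corollary}\label{cor:nuc}
The algebra $A_\infty$ is nuclear.
\end{corollary}

\begin{proof}
Let $\ell^\infty(\mathcal Z_n,B(\mathcal H_n))$ act faithfully on $\mathcal H_n\otimes\ell^2(\mathcal Z_n)$, with $u$ acting as $u(Z)$ on the summand indexed by $Z$. Then $\mathcal C_n\subset\ell^\infty(\mathcal B_n\times\mathcal Z_n)$, and the constant $s$ acts as $s\otimes1$. By Lemma~\ref{lem:An}(a) and Proposition~\ref{prop:nuc} with $X=\mathcal Z_n$, each $A_n$ is nuclear, and so is the inductive limit.
\end{proof}

\section{A separable subalgebra and the end of the proof}\label{sec:separable}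

The absence of projections in $M_N(\overline{zA_\infty z})$ passes to every subalgebra that contains $z$. Simplicity, nuclearity and infiniteness of projections do not pass to arbitrary subalgebras, but each of them is witnessed by finitely many elements at a time, and we can adjoin countably many witnesses.

\begin{lemma}\label{lem:sep}
Let $X_0\subset A_\infty$ be countable. There is a separable, simple, nuclear $C^*$-subalgebra $A\subset A_\infty$ that contains $X_0$ and the unit of $A_\infty$, such that every non-zero projection in $A\otimes\mathcal K$ is infinite in $A\otimes\mathcal K$.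
\end{lemma}

\begin{proof}
Let $C_0=C^*(X_0\cup\{1\})$. Given a separable $C^*$-subalgebra $C_j$, let $C_{j+1}$ be generated by $C_j$ and the following countably many elements of $A_\infty$.
\begin{itemize}
\item[(i)] For each finite subset $F$ of a fixed countable dense subset of $C_j$ and each $m\ge1$, choose by Corollary~\ref{cor:nuc} completely positive contractions $\alpha:A_\infty\to M_l$ and $\beta:M_l\to A_\infty$ with $\|\beta\alpha(x)-x\|<\frac1m$ for $x\in F$, and adjoin the images under $\beta$ of the matrix units of $M_l$.
\item[(ii)] For each $x$ in a countable dense subset of $\{x\in C_j:x\ge0,\ \|x\|=1\}$, adjoin finitely many $v_i$ with $\sum_iv_i^*(x-\frac12)_+v_i=1$. They exist by Proposition~\ref{prop:simple} and Lemma~\ref{lem:columns}(a), since $(x-\frac12)_+\ne0$.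
\item[(iii)] For each $k$ and each $p$ in a countable dense subset of the non-zero projections of $M_k(C_j)$, adjoin the entries of some $v\in M_k(A_\infty)$ with $v^*v=p$, $vv^*\le p$, $vv^*\ne p$. It exists by Proposition~\ref{prop:proj}(b) and (P2).
\end{itemize}
Let $A=\overline{\bigcup_jC_j}$, which is separable and unital. The maps $\beta$ in (i) take values in $A$, and the restrictions $\alpha|_A$ are completely positive contractions. A finite subset of $A$ can be approximated by one of the sets $F$, so $A$ has the completely positive approximation property and is nuclear.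

Let $I\ne0$ be a closed ideal of $A$ and pick a positive $y\in I$ with $\|y\|=1$. If $b\in C_j$ is close to $y^{1/2}$, then $b^*b/\|b^*b\|$ is close to $y$; so there is $x$ as in (ii), for some $j$, with $\|x-y\|<\frac14$. The image of $x$ in $A/I$ has norm less than $\frac12$, so $(x-\frac12)_+\in I$, and $1\in I$ by (ii). Thus $A$ is simple.

By (P1), a non-zero projection in $A\otimes\mathcal K$ is equivalent to a non-zero projection in some $M_k(C_j)$, and this one is at distance less than $1$ from a projection treated in (iii). By (P1) and (P2) it is infinite in $A\otimes\mathcal K$.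
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $v_0,\dots,v_N$ be as in Proposition~\ref{prop:z}(c), and let $A$ be given by Lemma~\ref{lem:sep} for $X_0=\{z,v_0,\dots,v_N\}$. Then $A$ is unital, simple, separable and nuclear, and all non-zero projections in $A\otimes\mathcal K$ are infinite. By (P2), all non-zero projections of $A$ are infinite in $A$. Let $B=\overline{zAz}\ne0$. Since $M_N(B)\subset M_N(\overline{zA_\infty z})$, Proposition~\ref{prop:z}(b) shows that $M_N(B)$ contains no non-zero projection. In particular the hereditary subalgebra $B$ of $A$ contains no non-zero projection, and so no infinite one; hence $A$ is not purely infinite. By Lemma~\ref{lem:columns}(b), applied in $A$, the algebra $M_{N+1}(B)$ contains a projection equivalent to $1_A$. It is non-zero, hence infinite in $A\otimes\mathcal K$, and by (P2) it is infinite in the hereditary subalgebra $M_{N+1}(B)$.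
\end{proof}

\begin{thebibliography}{1}

\bibitem{Rordam}
Mikael R{\o}rdam, \emph{A simple $C^*$-algebra with a finite and an infinite projection}, arXiv:math/0204339 (2002).

\end{thebibliography}
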